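\title{Wreath products of zigzag algebras and cyclotomic quiver Hecke algebras of the basic representation}

\begin{abstract}
Let $\Gamma\subset SL_2(\mathbb C)$ be a nontrivial finite subgroup and $\widehat{\mathfrak g}$ the affine Kac--Moody algebra attached to it by the McKay correspondence. From the smash product $\Lambda^*(\mathbb C^2)\rtimes\mathbb C[\Gamma]$ one obtains a finite-dimensional superalgebra $B'_\Gamma$ and its wreath products $B'_\Gamma(n)$ with the symmetric groups. We prove that $B'_\Gamma(n)$ is Morita equivalent to the cyclotomic quiver Hecke algebra of the weight $t_\gamma\Lambda_0-n\delta$ of the basic representation whenever $\gamma$ is sufficiently antidominant, which answers a question of Cautis and Licata in the affirmative. The symmetric group is produced from normalized $R$-matrices by removing their poles. We also enlarge the set of admissible $\gamma$ and show that the weight $\Lambda_0-2\delta$ of $\widehat{\mathfrak{sl}}_2$ is not admissible.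
\end{abstract}

\section{Introduction}\label{sec:intro}

All algebras are over $\mathbb C$.

\subsection{Two families of algebras}

Let $\Gamma\subset SL_2(\mathbb C)$ be a nontrivial finite subgroup. The McKay correspondence labels the irreducible representations $V_i$ of $\Gamma$ by the vertices $i\in\hat I=I\cup\{0\}$ of a simply laced affine Dynkin diagram, with $V_0$ trivial, so that
\begin{equation}\label{eq:mckay}
\mathbb C^2\otimes V_j\cong\bigoplus_{i\ne j}V_i^{\oplus(-a_{ij})},
\end{equation}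
where $(a_{ij})_{i,j\in\hat I}$ is the affine Cartan matrix. We write $i\sim j$ if $a_{ij}<0$. The set $I$ is the vertex set of a Dynkin diagram of finite type; it is a tree, and $a_{ij}\in\{0,-1\}$ for distinct $i,j\in I$. (For $\Gamma=\{\pm1\}$ we have $I=\{1\}$ and $a_{01}=a_{10}=-2$.) Let $\mathfrak g$ be the simple Lie algebra of $I$, with roots $\Phi$, positive roots $\Phi_+$, root lattice $\mathbb Z\Phi$ and invariant form normalized by $(\alpha,\alpha)=2$ on roots. Let $\widehat{\mathfrak g}$ be the affine Kac--Moody algebra of $\hat I$, with simple roots $\alpha_i$, null root $\delta=\sum_{i\in\hat I}m_i\alpha_i$ (so $m_0=1$) and Weyl group $W$, acting linearly on weights. Let $\Lambda_0$ be the fundamental weight of the node $0$ and $V=V_{\Lambda_0}$ the basic representation. For $\gamma\in\mathbb Z\Phi$ the translation $t_\gamma\in W$ satisfies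
\[
t_\gamma\Lambda_0=\Lambda_0+\gamma-\tfrac12(\gamma,\gamma)\delta ,
\]
and $W\Lambda_0=\{t_\gamma\Lambda_0\mid\gamma\in\mathbb Z\Phi\}$.

\emph{The first family.} Grade the exterior algebra $\Lambda^*(\mathbb C^2)$ with $\mathbb C^2$ in degree $1$. For $i\in\hat I$ let $e_i\in\mathbb C[\Gamma]$ be a primitive idempotent with $\mathbb C[\Gamma]e_i\cong V_i$, and let
\[
B_\Gamma=\hat e\,\bigl(\Lambda^*(\mathbb C^2)\rtimes\mathbb C[\Gamma]\bigr)\,\hat e,\qquad \hat e=\sum_{i\in\hat I}e_i ,
\]
be the basic graded algebra Morita equivalent to the smash product. Its indecomposable projective modules are the $B_\Gamma e_i$, $i\in\hat I$. Omit the affine node and put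
\[
B'_\Gamma=\operatorname{End}_{B_\Gamma}\Bigl(\bigoplus_{i\in I}B_\Gamma e_i\Bigr),\qquad B'_\Gamma(n)=\mathbb C[S_n]\ltimes {B'_\Gamma}^{\otimes n}.
\]
Here $B'_\Gamma$ is a superalgebra, with parity $|a|$ the degree mod $2$; the tensor power is the super tensor power, $(a\otimes b)(a'\otimes b')=(-1)^{|b||a'|}aa'\otimes bb'$; and $S_n$ permutes the factors with the Koszul sign, $a\otimes b\mapsto(-1)^{|a||b|}b\otimes a$.

\emph{The second family.} A \emph{homogeneous choice of scalars} is a family $Q$ of polynomials $Q_{ij}(x,x')=Q_{ji}(x',x)$, $i\ne j$ in $\hat I$, where $Q_{ij}$ is homogeneous of degree $-a_{ij}$ and the coefficient of $x^{-a_{ij}}$ is nonzero; we put $Q_{ii}=0$. It determines the quiver Hecke (KLR) algebras $R(\beta)$ of Khovanov--Lauda and Rouquier and, for each weight $\lambda$ of $V$, the cyclotomic quotient $R^{\Lambda_0}_{Q,\lambda}$ of $R(\Lambda_0-\lambda)$. The definitions are recalled in Section~\ref{sec:klr}. By Kang--Kashiwara and Webster, the Kac--Moody $2$-category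 $\mathcal U_Q(\widehat{\mathfrak g})$ acts on $\bigoplus_\lambda R^{\Lambda_0}_{Q,\lambda}\text{-mod}$ and categorifies $V$; in particular $R^{\Lambda_0}_{Q,\lambda}$ has $\dim V_\lambda$ simple modules.

\subsection{The question and the results}

The two families have the same number of simple modules. The degree-zero part of $B'_\Gamma$ is $\mathbb C^I=\bigoplus_{i\in I}\mathbb Ce_i$, and the elements of positive degree span a nilpotent ideal of $B'_\Gamma(n)$ with quotient $(\mathbb C^I)^{\otimes n}\rtimes S_n$. This quotient is Morita equivalent to the product of the group algebras of the stabilizers $\prod_{i\in I}S_{n_i}$, $\sum n_i=n$, of the $S_n$-orbits on $I^n$. Hence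
\begin{equation}\label{eq:count}
\#\{\text{simple }B'_\Gamma(n)\text{-modules}\}=\#\{I\text{-multipartitions of }n\},
\end{equation}
an $I$-multipartition of $n$ being an $I$-tuple of partitions of total size $n$. The right-hand side is also the multiplicity of the weight $w\Lambda_0-n\delta$ in $V$, for every $w\in W$. This leads to the following problem, posed by Cautis and Licata \cite{CL}.

\medskip
\noindent\textbf{Problem.} \emph{Is it true that for each $n\in\mathbb N$ there are a weight $\lambda=w\Lambda_0-n\delta$, $w\in W$, and a choice of scalars $Q$ such that $R^{\Lambda_0}_{Q,\lambda}$ is Morita equivalent to $B'_\Gamma(n)$?}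
\medskip

The answer is yes. We use the translation-invariant scalars
\begin{equation}\label{eq:Q}
Q_{ij}(x,x')=\epsilon_{ij}\,(x-x')^{-a_{ij}}\quad(i\ne j),\qquad \epsilon_{ij}\in\{\pm1\},\qquad \epsilon_{ij}\epsilon_{ji}=(-1)^{a_{ij}} .
\end{equation}

\begin{theorem}\label{thm:main}
Let $Q$ be as in \eqref{eq:Q}. Let $n\ge1$ and let $\gamma\in\mathbb Z\Phi$ satisfy $(\gamma,\alpha_i)\le-(n-1)$ for all $i\in I$. Then for $\lambda=t_\gamma\Lambda_0-n\delta$ the algebra $R^{\Lambda_0}_{Q,\lambda}$ is Morita equivalent to $B'_\Gamma(n)$. For $n=0$ the same holds for every $\lambda\in W\Lambda_0$.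
\end{theorem}

Such $\gamma$ exist: the sum $2\rho$ of the positive roots has $(2\rho,\alpha_i)=2$, so $\gamma=-N\cdot2\rho$ works for $2N\ge n-1$.

The count \eqref{eq:count} does not see $w$, so one might guess that every $w$ works. This is correct for $n\le1$ and wrong for $n=2$.

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(1)] Let $Q$ be as in \eqref{eq:Q} and $n\ge1$. The conclusion of Theorem~\ref{thm:main} holds for every $\gamma\in\mathbb Z\Phi$ such that each $\alpha\in\Phi_+$ satisfies $(\gamma,\alpha)\le-(n-1)$ or $(\gamma,\alpha)\ge n$. In particular, for $n=1$ every $w\in W$ works.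
\item[(2)] If $\mathfrak g$ is of type $D$ or $E$, Theorem~\ref{thm:main} and part~(1) hold for every homogeneous choice of scalars $Q$.
\item[(3)] For $\mathfrak g=\mathfrak{sl}_2$ and any homogeneous $Q$, the algebra $R^{\Lambda_0}_{Q,\Lambda_0-2\delta}$ is not Morita equivalent to $B'_\Gamma(2)$. For $\mathfrak{sl}_2$, $n=2$ and $Q$ as in \eqref{eq:Q}, the weights $t_\gamma\Lambda_0-2\delta$ that work are exactly those with $\gamma\ne0$.
\end{enumerate}
\end{theorem}

\subsection{The method}

The algebra $R^{\Lambda_0}_{Q,t_\gamma\Lambda_0}$ is a matrix algebra, with simple module $L_\gamma$. We descend from $t_\gamma\Lambda_0$ to $t_\gamma\Lambda_0-n\delta$ in $n$ steps of size $\delta$. The hypothesis on $\gamma$ says that no step can begin with a simple root $\alpha_i$, $i\in I$. So each step is induction with one module $\Delta$ over $R(\delta)$ that does not depend on $\gamma$, and the algebra $H_n$ of endomorphisms of the $n$-fold induction product $\Delta^{\circ n}$ acts on the resulting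 projective module. Three facts then give the theorem. An idempotent truncation of $H_n$ is generated by $B'_\Gamma(n)$ and $n$ commuting variables $z_1,\dots,z_n$ (Sections~\ref{sec:zigzag} and~\ref{sec:Hn}). It surjects onto the endomorphism algebra $A_n$ of a projective $R^{\Lambda_0}_{Q,\lambda}$-module, and the variables $z_k$ become redundant in $A_n$. Finally $\dim A_n=\dim B'_\Gamma(n)$, by a computation in the Heisenberg subalgebra of $\widehat{\mathfrak g}$ (Section~\ref{sec:proof}). Section~\ref{sec:sl2} carries this out by hand for $\mathfrak{sl}_2$ and $n=2$.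

\section{Quiver Hecke algebras and the basic representation}\label{sec:klr}

In this section $Q$ is any homogeneous choice of scalars.

\subsection{The algebras $R(\beta)$}

Let $\beta\in\sum_{i\in\hat I}\mathbb N\alpha_i$ have height $N$. A \emph{word of weight $\beta$} is a sequence $\mathbf j=(j_1,\dots,j_N)$ in $\hat I$ with $\sum_k\alpha_{j_k}=\beta$; we call $j_k$ the \emph{color} of the position $k$. The group $S_N$ acts by $(w\mathbf j)_{w(k)}=j_k$. The algebra $R(\beta)$ has generators $e(\mathbf j)$, $x_1,\dots,x_N$, $\tau_1,\dots,\tau_{N-1}$. The $e(\mathbf j)$ are orthogonal idempotents with sum $1$, the $x_k$ commute with each other and with the $e(\mathbf j)$, $\tau_ke(\mathbf j)=e(s_k\mathbf j)\tau_k$, $\tau_k\tau_l=\tau_l\tau_k$ for $|k-l|>1$, and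
\begin{align}
(\tau_kx_l-x_{s_k(l)}\tau_k)e(\mathbf j)&=(\delta_{l,k+1}-\delta_{l,k})\,\delta_{j_k,j_{k+1}}e(\mathbf j),\label{eq:rel1}\\
\tau_k^2e(\mathbf j)&=Q_{j_kj_{k+1}}(x_k,x_{k+1})e(\mathbf j),\label{eq:rel2}\\
(\tau_{k+1}\tau_k\tau_{k+1}-\tau_k\tau_{k+1}\tau_k)e(\mathbf j)&=\delta_{j_k,j_{k+2}}\frac{Q_{j_kj_{k+1}}(x_k,x_{k+1})-Q_{j_kj_{k+1}}(x_{k+2},x_{k+1})}{x_k-x_{k+2}}\,e(\mathbf j).\label{eq:rel3}
\end{align}
The grading is $\deg e(\mathbf j)=0$, $\deg x_k=2$, $\deg\tau_ke(\mathbf j)=-a_{j_kj_{k+1}}$. For each $w\in S_N$ fix a reduced expression and let $\tau_w$ be the corresponding product of the $\tau_k$. For $\beta=\beta_1+\dots+\beta_n$ let $e(\beta_1,\dots,\beta_n)$ be the sum of the $e(\mathbf j)$ over concatenations $\mathbf j=\mathbf j^1\cdots\mathbf j^n$ with $\mathbf j^b$ of weight $\beta_b$. The positions are divided accordingly into $n$ blocks; a \emph{shuffle} is a permutation that is increasing on each block. The shuffles are the minimal-length representatives of the left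 cosets of the Young subgroup of the blocks.

Put $\partial_kf=(s_kf-f)/(x_k-x_{k+1})$. Fix a total order on $\hat I$ and for $i\ne j$ let $P_{ij}=Q_{ij}$ if $i<j$ and $P_{ij}=1$ if $i>j$, so that $P_{ij}(x,x')P_{ji}(x',x)=Q_{ij}(x,x')$. In the \emph{polynomial representation} $\bigoplus_{\mathbf j}\mathbb C[x]e(\mathbf j)$, where $\mathbb C[x]=\mathbb C[x_1,\dots,x_N]$, the $x_k$ and $e(\mathbf j)$ act by multiplication, and $\tau_k$ sends $fe(\mathbf j)$ to $(\partial_kf)e(\mathbf j)$ if $j_k=j_{k+1}$ and to $P_{j_kj_{k+1}}(x_{k+1},x_k)\,s_k(f)\,e(s_k\mathbf j)$ otherwise.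

\begin{itemize}
\item[(K1)] (Khovanov--Lauda, Rouquier.) $R(\beta)e(\beta_1,\dots,\beta_n)$ is a free right $R(\beta_1)\otimes\dots\otimes R(\beta_n)$-module with basis the $\tau_w$, $w$ a shuffle. In particular $R(\beta)e(\mathbf j)$ is a free right $\mathbb C[x]$-module on all $\tau_we(\mathbf j)$, $w\in S_N$. The polynomial representation is faithful. An element $\sum_{\mathbf j}f_{\mathbf j}e(\mathbf j)$ with $f_{w\mathbf j}=w(f_{\mathbf j})$ for all $w$ (a polynomial symmetric within each color) is central.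
\end{itemize}

Modules are left modules. The induction product $X\circ X'=R(\beta+\beta')e(\beta,\beta')\otimes_{R(\beta)\otimes R(\beta')}(X\boxtimes X')$ is associative and, by (K1), exact.

Since the $\tau_k$ satisfy the braid relations only up to an error, we filter by the number of $\tau$'s. Let $\mathcal F_l\subset R(\beta)e(\mathbf j)$ be the span of all products of polynomials and at most $l$ factors $\tau_k$, times $e(\mathbf j)$.

\begin{lemma}\label{lem:filt}
$\mathcal F_l=\sum_{\ell(v)\le l}\tau_v\mathbb C[x]e(\mathbf j)$, and two reduced expressions of $v$ give the same product of $\tau$'s modulo $\mathcal F_{\ell(v)-1}$.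
\end{lemma}

\begin{proof}
A braid move changes a product of $l$ factors $\tau_k$ by an element of $\mathcal F_{l-1}$, because the right-hand side of \eqref{eq:rel3} contains no $\tau$. Any two reduced expressions are related by braid moves, which gives the second claim. For the first, induct on $l$. By \eqref{eq:rel1} polynomials can be moved to the right modulo $\mathcal F_{l-1}$. A reduced word of length $l$ gives $\tau_v$ modulo $\mathcal F_{l-1}$. A non-reduced word can be brought by braid moves to one that contains some $\tau_k^2$, which is a polynomial by \eqref{eq:rel2}; so it lies in $\mathcal F_{l-1}$.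
\end{proof}

The \emph{intertwiners} repair both errors, in \eqref{eq:rel1} and in \eqref{eq:rel3}:
\[
\varphi_ke(\mathbf j)=\bigl(\tau_k(x_k-x_{k+1})+1\bigr)e(\mathbf j)\ \text{ if }j_k=j_{k+1},\qquad \varphi_ke(\mathbf j)=\tau_ke(\mathbf j)\ \text{ otherwise.}
\]

\begin{lemma}\label{lem:phi}
\begin{enumerate}
\item[(a)] The $\varphi_k$ satisfy the braid relations. So $\varphi_w$ is defined for $w\in S_N$, and $\varphi_v\varphi_w=\varphi_{vw}$ if $\ell(vw)=\ell(v)+\ell(w)$.
\item[(b)] $\varphi_wx_l=x_{w(l)}\varphi_w$ and $\varphi_we(\mathbf j)=e(w\mathbf j)\varphi_w$.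
\item[(c)] $\varphi_k^2e(\mathbf j)=e(\mathbf j)$ if $j_k=j_{k+1}$, and $\varphi_k^2e(\mathbf j)=Q_{j_kj_{k+1}}(x_k,x_{k+1})e(\mathbf j)$ otherwise.
\item[(d)] If $w(k+1)=w(k)+1$, then $\varphi_w\tau_k=\tau_{w(k)}\varphi_w$.
\item[(e)] $\varphi_we(\mathbf j)\in\tau_w\prod(x_k-x_l)\,e(\mathbf j)+\mathcal F_{\ell(w)-1}$, the product being over $k<l$ with $w(k)>w(l)$ and $j_k=j_l$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\partial_k\bigl((x_k-x_{k+1})f\bigr)=-s_kf-f$, in the polynomial representation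
\[
\varphi_k\bigl(fe(\mathbf j)\bigr)=g_{j_kj_{k+1}}(x_k,x_{k+1})\,s_k(f)\,e(s_k\mathbf j),\qquad g_{ii}=-1,\quad g_{ij}(x,x')=P_{ij}(x',x)\ (i\ne j).
\]
Applying this three times, both $\varphi_1\varphi_2\varphi_1$ and $\varphi_2\varphi_1\varphi_2$ send $fe(j_1j_2j_3)$ to
\[
g_{j_2j_3}(x_1,x_2)\,g_{j_1j_3}(x_1,x_3)\,g_{j_1j_2}(x_2,x_3)\,(s_1s_2s_1f)\,e(j_3j_2j_1).
\]
With faithfulness this gives (a); (b) and (c) are read off from the same formula.

(d) Here $ws_k=s_{w(k)}w$ has length $\ell(w)+1$, so $\varphi_w\varphi_k=\varphi_{w(k)}\varphi_w$. On $e(\mathbf j)$ with $j_k\ne j_{k+1}$ this is the claim. If $j_k=j_{k+1}$, it says by (b) that $(\varphi_w\tau_k-\tau_{w(k)}\varphi_w)(x_k-x_{k+1})e(\mathbf j)=0$, and right multiplication by $x_k-x_{k+1}$ is injective on $R(\beta)e(\mathbf j)$ by (K1).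

(e) Expand $\varphi_w=\varphi_{k_1}\cdots\varphi_{k_r}$ along the fixed reduced expression and keep the term with $r$ factors $\tau$. With $v=s_{k_{t+1}}\cdots s_{k_r}$, the factor $x_{k_t}-x_{k_t+1}$ becomes $x_k-x_l$ with $k=v^{-1}(k_t)<l=v^{-1}(k_t+1)$ when moved to the right end, modulo $\mathcal F_{r-1}$. As $t$ varies, $(k,l)$ runs once through the inversions of $w$, and the factor is present exactly when $j_k=j_l$.
\end{proof}

The algebra $R(a\alpha_j)$ is the nilHecke algebra. The polynomial representation identifies it with $\operatorname{End}_{\mathrm{Sym}}(\mathbb C[x])$, where $\mathrm{Sym}=\mathbb C[x_1,\dots,x_a]^{S_a}$ and $\mathbb C[x]$ is graded free of rank $a!$ over $\mathrm{Sym}$. As $\varphi_k$ acts by $-s_k$, the degree-zero element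
\[
\varepsilon_{j^a}=\frac1{a!}\sum_{w\in S_a}(-1)^{\ell(w)}\varphi_w
\]
acts as the symmetrizer, an idempotent with image $\mathrm{Sym}$. Hence $R(a\alpha_j)\varepsilon_{j^a}=\operatorname{Hom}_{\mathrm{Sym}}(\mathrm{Sym},\mathbb C[x])=\mathbb C[x]$, and $R(a\alpha_j)\cong(R(a\alpha_j)\varepsilon_{j^a})^{\oplus a!}$ up to grading shifts. We choose this idempotent because it involves only differences of the $x_k$.

\subsection{Cyclotomic quotients}

The algebra $R^{\Lambda_0}(\beta)=R^{\Lambda_0}_{\Lambda_0-\beta}$ is the quotient of $R(\beta)$ by the ideal generated by the $x_1e(\mathbf j)$ with $j_1=0$ and the $e(\mathbf j)$ with $j_1\ne0$; also $R^{\Lambda_0}(0)=\mathbb C$. We omit $Q$ from the notation. The defining ideal involves only the first position, so there is a homomorphism $R^{\Lambda_0}(\beta)\otimes R(\beta')\to e(\beta,\beta')R^{\Lambda_0}(\beta+\beta')e(\beta,\beta')$. Thus a relation that holds on a word holds on every word with that prefix, and for the right exact functor $\operatorname{pr}=R^{\Lambda_0}(\beta)\otimes_{R(\beta)}-$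 we have $\operatorname{pr}(\operatorname{pr}(X)\circ X')=\operatorname{pr}(X\circ X')$. For an $R^{\Lambda_0}(\beta)$-module $X$ put
\[
F_iX=\operatorname{pr}(X\circ R(\alpha_i)),\qquad E_iX=e(\beta-\alpha_i,\alpha_i)X ,
\]
and $F_j^{(a)}X=\operatorname{pr}(X\circ R(a\alpha_j)\varepsilon_{j^a})$, $E_j^{(a)}X=(1\otimes\varepsilon_{j^a})e(\beta-a\alpha_j,a\alpha_j)X$. Up to shifts, $F_j^a\cong(F_j^{(a)})^{\oplus a!}$ and $E_j^a\cong(E_j^{(a)})^{\oplus a!}$. For a word $\mathbf j$ of weight $\theta$ and length $r$,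
\[
F_{\mathbf j}X:=F_{j_r}\cdots F_{j_1}X=\operatorname{pr}(X\circ R(\theta)e(\mathbf j)),
\]
since $R(\theta)e(\mathbf j)=R(\alpha_{j_1})\circ\dots\circ R(\alpha_{j_r})$. Let $q$ be the shift $(qX)_d=X_{d-1}$; $\operatorname{Hom}$ denotes all module maps, graded by the amount by which they raise the degree. Let $\mathsf e_i,\mathsf f_i$ be the Chevalley generators of $\widehat{\mathfrak g}$, $\widehat{\mathfrak n}^-$ the subalgebra generated by the $\mathsf f_i$, and $v_0\in V$ the highest weight vector.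

\begin{itemize}
\item[(K2)] (Kang--Kashiwara, Webster.) $R^{\Lambda_0}(\beta)$ is finite-dimensional; $E_i$ and $F_i$ are exact and preserve projectives. Let $a=\langle\lambda,\alpha_i^\vee\rangle$. On $R^{\Lambda_0}_\lambda$-mod, $E_iF_i\cong q^{-2}F_iE_i\oplus\bigoplus_{k=0}^{a-1}q^{2k}\mathrm{Id}$ if $a\ge0$, and $F_iE_i\cong E_iF_i\oplus\mathrm{Id}^{\oplus(-a)}$ up to shifts if $a\le0$. For $i\ne j$, $E_iF_j\cong F_jE_i$ up to shift.
\item[(K3)] (Kang--Kashiwara, Webster.) $\bigoplus_\lambda K_0(R^{\Lambda_0}_\lambda\text{-proj})$ is the integral form $U_{\mathbb Z}(\widehat{\mathfrak n}^-)v_0$ of $V$, weight by weight, with $[\mathbb C]=v_0$, $[F_i]=\mathsf f_i$, $[E_i]=\mathsf e_i$. So $R^{\Lambda_0}_\lambda\ne0$ if and only if $\lambda$ is a weight of $V$, and it has $\dim V_\lambda$ simple modules.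
\item[(K4)] (Kashiwara \cite{Kas}; Webster.) $F_i$ is also right adjoint to $E_i$, up to shift. As $E_i$ is exact, $F_i$ preserves injectives.
\end{itemize}

Let $\omega$ be the anti-involution of $U(\widehat{\mathfrak g})$ that exchanges $\mathsf e_i$ and $\mathsf f_i$ and fixes the Cartan subalgebra, and let $(\cdot,\cdot)$ be the contravariant form on $V$: the symmetric bilinear form with $(xv,v')=(v,\omega(x)v')$ and $(v_0,v_0)=1$. It is determined by $(\mathsf f_iv,v')=(v,\mathsf e_iv')$, orthogonality of weight spaces and $(v_0,v_0)=1$. As $F_i$ is left adjoint to $E_i$, the form $\dim\operatorname{Hom}(P,P')$ on $K_0$ has these three properties, so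
\begin{equation}\label{eq:form}
\dim\operatorname{Hom}(P,P')=([P],[P'])
\end{equation}
for projective $P,P'$. We call $(v,v)$ the \emph{norm} of $v$. Also $[F_j^{(a)}]=\mathsf f_j^{(a)}=\mathsf f_j^a/a!$.

\subsection{Weights and depth}

Extend $(\cdot,\cdot)$ to $\sum_{\hat I}\mathbb Z\alpha_i$ by $(\alpha_i,\alpha_j)=a_{ij}$; then $(\delta,\cdot)=0$, that is,
\begin{equation}\label{eq:delta}
\sum_{j\ne i}(-a_{ij})m_j=2m_i\qquad(i\in\hat I).
\end{equation}
Since $m_0=1$, each $\theta\in\sum_{\hat I}\mathbb Z\alpha_i$ is uniquely $\theta=\bar\theta+p\delta$ with $\bar\theta\in\mathbb Z\Phi$, where $p$ is the coefficient of $\alpha_0$. So each $\mu\in\Lambda_0+\sum_{\hat I}\mathbb Z\alpha_i$ is uniquely $\mu=t_\gamma\Lambda_0-k\delta$ with $\gamma\in\mathbb Z\Phi$, $k\in\mathbb Z$. We call $k=\operatorname{dp}(\mu)$ the \emph{depth} of $\mu$.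

\begin{itemize}
\item[(K5)] (Kac \cite[\S12]{Kac}.) $\mu$ is a weight of $V$ if and only if $\operatorname{dp}(\mu)\ge0$, and then $\dim V_\mu$ is the number of $I$-multipartitions of $\operatorname{dp}(\mu)$. The weights of depth $0$ form the orbit $W\Lambda_0$.
\end{itemize}

Expanding $t_{\gamma-\bar\theta}\Lambda_0$ gives
\begin{equation}\label{eq:depth}
\operatorname{dp}(t_\gamma\Lambda_0-k\delta-\theta)=k+p+(\gamma,\bar\theta)-\tfrac12(\bar\theta,\bar\theta).
\end{equation}
For $\theta=\alpha_i$, $i\in\hat I$, and $\mu=t_\gamma\Lambda_0-k\delta$ we have $p+(\gamma,\bar\theta)=\langle\mu,\alpha_i^\vee\rangle$, which is $(\gamma,\alpha_i)$ for $i\in I$. Hence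
\begin{equation}\label{eq:step}
\operatorname{dp}(\mu-\alpha_i)=\operatorname{dp}(\mu)+\langle\mu,\alpha_i^\vee\rangle-1,\qquad
\operatorname{dp}(\mu+\alpha_i)=\operatorname{dp}(\mu)-\langle\mu,\alpha_i^\vee\rangle-1 .
\end{equation}

\begin{lemma}\label{lem:extremal}
For each $\gamma\in\mathbb Z\Phi$ there are $j_1,\dots,j_r\in\hat I$ and $a_1,\dots,a_r>0$ such that $L_\gamma=F_{j_r}^{(a_r)}\cdots F_{j_1}^{(a_1)}\mathbb C$ is a module over $R^{\Lambda_0}_{t_\gamma\Lambda_0}$ with $\operatorname{End}(L_\gamma)=\mathbb C$. The algebra $R^{\Lambda_0}_{t_\gamma\Lambda_0}$ is a matrix algebra, and $L_\gamma$ is its simple module; it is graded, projective and injective, and $v_\gamma=[L_\gamma]$ has norm $1$.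
\end{lemma}

\begin{proof}
Induct on the height of $\Lambda_0-\mu$, $\mu=t_\gamma\Lambda_0$. If $\mu\ne\Lambda_0$, then $\mu+\alpha_j$ is a weight for some $j$, because $V=U(\widehat{\mathfrak n}^-)v_0$. By \eqref{eq:step}, $a=-\langle\mu,\alpha_j^\vee\rangle>0$. The weight $\mu'=s_j\mu=\mu+a\alpha_j$ has depth $0$ and $\langle\mu',\alpha_j^\vee\rangle=a$, and $\mu'+\alpha_j$ has negative depth. Let $v'$ be the vector of norm $1$ constructed for $\mu'$. Then $\mathsf e_jv'=0$, so $\mathsf e_j^{(a)}\mathsf f_j^{(a)}v'=v'$ and $\mathsf f_j^{(a)}v'$ has norm $1$. By \eqref{eq:form} the projective module $L_\gamma$ has endomorphism algebra $\mathbb C$. By (K3) and (K5) the algebra has one simple module, so $L_\gamma$ is a progenerator and the algebra is Morita equivalent to $\mathbb C$.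
\end{proof}

Since $B'_\Gamma(0)=\mathbb C$, this proves Theorem~\ref{thm:main} for $n=0$.

\subsection{The Heisenberg subalgebra}

Recall the loop realization $\widehat{\mathfrak g}\supset\mathfrak g\otimes\mathbb C[t,t^{-1}]\oplus\mathbb CK$, with $K$ central and acting on $V$ by $1$. The positive roots are the $\alpha\in\Phi_+$ and the $k\delta+\alpha$, $k\delta$ with $k\ge1$, $\alpha\in\Phi$. The root spaces $\widehat{\mathfrak g}_{\pm\delta}=\mathfrak h\otimes t^{\pm1}$ are abelian, and $[h\otimes t,h'\otimes t^{-1}]=(h,h')K$. As $\omega(\widehat{\mathfrak g}_{-\delta})=\widehat{\mathfrak g}_\delta$, there is a bilinear form $\mathsf b$ on $\widehat{\mathfrak g}_{-\delta}$ with $[\omega(X),X']=\mathsf b(X,X')K$.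

\begin{lemma}\label{lem:wick}
For $\gamma\in\mathbb Z\Phi$ and $X_1,\dots,X_n,X'_1,\dots,X'_n\in\widehat{\mathfrak g}_{-\delta}$,
\[
(X_n\cdots X_1v_\gamma,\;X'_n\cdots X'_1v_\gamma)=\sum_{\sigma\in S_n}\prod_{a=1}^n\mathsf b(X_a,X'_{\sigma(a)}).
\]
\end{lemma}

\begin{proof}
Move $X_n$ to the right-hand side as $\omega(X_n)$ and commute it past $X'_n,\dots,X'_1$. It kills $v_\gamma$, since $t_\gamma\Lambda_0+\delta$ has depth $-1$. So the left side equals $\sum_b\mathsf b(X_n,X'_b)\,(X_{n-1}\cdots X_1v_\gamma,\prod_{c\ne b}X'_c\,v_\gamma)$, and we induct on $n$.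
\end{proof}

The right-hand side has the shape of the dimension of a piece of a wreath product with $S_n$, and it does not depend on $\gamma$. What depends on $\gamma$ is whether such vectors are classes of projective modules.

\section{The case $\mathfrak{sl}_2$, $n\le2$}\label{sec:sl2}

Let $\Gamma=\{1,g\}$ with $g=-\mathrm{id}$, so $\hat I=\{0,1\}$ and $\delta=\alpha_0+\alpha_1$. Then $e_1=\frac12(1-g)$, and $e_1ae_1=0$ for odd $a\in\Lambda^*(\mathbb C^2)$ because $ga=-ag$. So $B'_\Gamma=Z:=\mathbb C[c]/(c^2)$ with $\deg c=2$. It is purely even, and $B'_\Gamma(n)$ is the ordinary wreath product $Z\wr S_n=Z^{\otimes n}\rtimes S_n$. Take $Q_{01}(x,x')=Q_{10}(x,x')=(x-x')^2$.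

For $n=1$ and $\gamma=0$: by (K1), $e(01)R(\delta)e(01)=\mathbb C[x_1,x_2]$, and the elements that factor through $e(10)$ form the ideal generated by $\tau_1^2e(01)=(x_1-x_2)^2$. So $R^{\Lambda_0}(\delta)=\mathbb C[x_2]/(x_2^2)\cong Z$.

\subsection{An admissible weight}

Let $n=2$ and $\gamma=-\alpha_1$, so $t_\gamma\Lambda_0=\Lambda_0-\alpha_0-2\alpha_1$, $L=L_\gamma=F_1^{(2)}F_0\mathbb C$, and $\lambda=\Lambda_0-3\alpha_0-4\alpha_1$. Put $M_1=F_1F_0L$ and $M_2=F_1F_0M_1$. Since $(\gamma,\alpha_1)=-2$, \eqref{eq:step} shows that $F_1L=0$ and $F_1M_1=0$.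

\emph{Dimensions.} Let $X=[\mathsf f_1,\mathsf f_0]\in\widehat{\mathfrak g}_{-\delta}$. On a vector killed by $\mathsf f_1$ the operator $\mathsf f_1\mathsf f_0$ acts as $X$. So $\mathsf b(X,X)=(\mathsf f_1\mathsf f_0v_0,\mathsf f_1\mathsf f_0v_0)=\dim R^{\Lambda_0}(\delta)=2$, $[M_2]=X^2v_\gamma$, and $\dim\operatorname{End}(M_2)=2\cdot2^2=8=\dim Z\wr S_2$.

\emph{Operators.} Let $R=R(2\delta)$ and $e=e(0101)$, so that $M_2=\operatorname{pr}(L\circ Re)$ and $eRe$ acts on $M_2$ from the right. An element that factors through $e(1001)$ or $e(0110)$ acts by zero, since its action factors through $F_{1001}L=0$ or $F_{0110}L=F_0F_1M_1=0$. Let $H$ be the quotient of $eRe$ by such elements. By (K1), $eRe$ is free over $\mathbb C[x]$ on $e$, $\tau_1\tau_2\tau_1e$, $\tau_3\tau_2\tau_3e$ and $\tau=\tau_2\tau_1\tau_3\tau_2e$. The two middle elements vanish in $H$, and so do $\tau_1^2e$ and $\tau_3^2e$. With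
\[
z_1=x_1,\quad y=x_2-x_1,\quad z_2=x_3,\quad y'=x_4-x_3,\quad u=z_1-z_2,
\]
$H$ is spanned by $1$ and $\tau$ over $\mathbb C[y,y',z_1,z_2]/(y^2,y'^2)$. Relation \eqref{eq:rel3} gives in $H$
\begin{equation}\label{eq:sl2braid}
\tau_2\tau_1\tau_2e=x_1+x_3-2x_2=-(u+2y),\qquad \tau_2\tau_3\tau_2e=-(x_2+x_4-2x_3)=-(u+y+y').
\end{equation}
The word between the two factors $\tau_2$ of $\tau$ is $0011$. Moving $x_1$ and $x_2$ through $\tau$ with \eqref{eq:rel1},
\[
\tau x_1=x_3\tau-\tau_2\tau_3\tau_2e=x_3\tau+u+y+y',\qquad \tau x_2=x_4\tau-\tau_2\tau_1\tau_2e=x_4\tau+u+2y ,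
\]
so $\tau y=y'\tau+y-y'$. For equal colors, \eqref{eq:rel1} gives $\tau_kf=s_k(f)\tau_k+\partial_k(f)$, hence $\tau_kf\tau_k=\partial_k(f)\tau_k$. As $\partial_1\partial_3(x_2-x_3)^2=\partial_1(2x_2-x_3-x_4)=2$, we get $\tau^2=\tau_2\tau_1\tau_3(x_2-x_3)^2\tau_1\tau_3\tau_2e=2\tau$. Therefore $\mathsf s=\tau-1$ satisfies
\[
\mathsf s^2=1,\qquad \mathsf sy=y'\mathsf s,\qquad \mathsf sz_1=z_2\mathsf s+y+y' .
\]
So $H$ is generated by the image of $Z\wr S_2$ and by $z_1$, since $z_2=\mathsf sz_1\mathsf s-(y+y')\mathsf s$.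

\emph{The variable $z_1$ is redundant.} We claim that $z_1=2y$ on $M_2$, that is, $x_4=2(x_5-x_4)$ on $e(01101)$ in $R'=R^{\Lambda_0}(2\alpha_0+3\alpha_1)$. We use twice the following remark. If $j_k=j_{k+1}$ and $(x_k^2-px_k)e(\mathbf j)=0$ with $p$ a polynomial in the other variables, then $0=\tau_k(x_k^2-px_k)\tau_ke(\mathbf j)=-\eta\tau_ke(\mathbf j)$ with $\eta=x_k+x_{k+1}-p$, and $\eta e(\mathbf j)=\eta(\tau_kx_{k+1}-x_k\tau_k)e(\mathbf j)=0$. From $x_2^2e(01)=0$ we get $x_2+x_3=0$ on $e(011)$. Since $e(00)=0$ by (K3) and \eqref{eq:step}, both braid words vanish on $e(010)$, so \eqref{eq:rel3} gives $x_3=2x_2$ there. On $e(0101)$ we have $\tau_2=0$, so $\tau_3\tau_2\tau_3=x_2+x_4-2x_3=x_4-3x_2$, and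
\[
0=\tau_3\tau_2(x_2+x_3)e(0110)\tau_3=\tau_3\tau_2\tau_3(x_2+x_4)e(0101)=(x_4^2-2x_2x_4)e(0101).
\]
Hence $x_4+x_5=2x_2$ on $e(01011)$. Let $\pi_i\in R'$ be the sum of the variables of color $i$, a central element. On $e(01011)$ we have $\pi_0=2x_2$ and $\pi_1=3x_2$. This idempotent is nonzero: $v'=\mathsf f_0\mathsf f_1\mathsf f_0v_0$ is nonzero, is killed by $\mathsf e_1$ and pairs to $2$ with $\alpha_1^\vee$ (see the proof of Proposition~\ref{prop:counter}), so $\mathsf f_1^2v'\ne0$. As $R'$ has one simple module, the central element $3\pi_0-2\pi_1$ kills a progenerator and is zero. On $e(01101)$ we have $\pi_0=x_4$ and $\pi_1=x_5$, so $3x_4=2x_5$, which is the claim.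

\emph{Conclusion.} Proposition~\ref{prop:surj} shows that $H\to\operatorname{End}(M_2)^{op}$ is onto. The reason is combinatorial: in a shuffle of $011$ with $0101$ or $0011$ whose first three letters have weight $\alpha_0+2\alpha_1$, these letters all come from $011$, because a nonempty prefix of the second word uses up the only $0$, while $011$ has no prefix of weight $2\alpha_1$ or $\alpha_1$ and the second word has no prefix of weight $\alpha_0+2\alpha_1$. So $Z\wr S_2\to\operatorname{End}(M_2)^{op}$ is onto, hence bijective by the dimension count. Both $Z\wr S_2$ and $R^{\Lambda_0}_\lambda$ have two simple modules, so $M_2$ is a progenerator.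

\subsection{The weight $\Lambda_0-2\delta$}

For $\gamma=0$ the argument breaks at the first line: $\Lambda_0-\delta-\alpha_1$ has depth $0$, so $F_1M_1\ne0$ and $[M_2]\ne X^2v_0$. The failure is genuine.

\begin{proposition}\label{prop:counter}
For $\mathfrak g=\mathfrak{sl}_2$ and any homogeneous $Q$, the algebra $R^{\Lambda_0}_{\Lambda_0-2\delta}$ is not Morita equivalent to $Z\wr S_2$.
\end{proposition}

\begin{proof}
The idempotents $\epsilon_\pm=\frac12(1\pm s_1)$ of $Z\wr S_2$ are primitive, since the quotient by the radical is $\mathbb C[S_2]$. The spaces $\epsilon_\pm(Z\wr S_2)\epsilon_\pm$ and $\epsilon_\pm(Z\wr S_2)\epsilon_\mp$ are identified with the invariants (basis $1$, $c_1+c_2$, $c_1c_2$) and the anti-invariants (basis $c_1-c_2$) of $S_2$ in $Z\otimes Z$. So a projective module with multiplicities $k,l\ge0$ has an endomorphism algebra of dimension $3k^2+2kl+3l^2$. This is $0$, $3$, or at least $8$; it is never $4$.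

We compute the norm of the class of $P=F_1F_0F_1F_0\mathbb C$, using that $\mathsf f_iv$ has norm $a(v,v)$ if $\mathsf e_iv=0$ and the weight of $v$ pairs to $a$ with $\alpha_i^\vee$. The vector $\mathsf f_0v_0$ has norm $1$. Next $\mathsf e_1\mathsf f_0v_0=0$ and $a=2$, so $\mathsf f_1\mathsf f_0v_0$ has norm $2$. Next $\mathsf e_0\mathsf f_1\mathsf f_0v_0=\mathsf f_1v_0=0$ and $a=1$, so $v'=\mathsf f_0\mathsf f_1\mathsf f_0v_0$ has norm $2$. Finally $\mathsf e_1v'=2\mathsf f_0^2v_0=0$ and $a=2$, so $\mathsf f_1v'$ has norm $4$. By \eqref{eq:form}, which holds for every homogeneous $Q$, $\dim\operatorname{End}(P)=4$.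
\end{proof}

In general three things have to be replaced: the algebra $\mathbb C[y]/(y^2)$ by $R^{\Lambda_0}(\delta)$, which is not basic; the guess $\mathsf s=\tau-1$ by a construction; and the explicit relation $z_1=2y$ by an argument with injective modules.

\section{Zigzag algebras}\label{sec:zigzag}

The \emph{zigzag algebra} $Z_I$ has basis $e_i,c_i$ $(i\in I)$ and $\xi_{ij}$ $(i,j\in I,\ i\sim j)$. The $e_i$ are orthogonal idempotents with sum $1$, $c_i\in e_iZ_Ie_i$, $\xi_{ij}\in e_iZ_Ie_j$, $\xi_{ij}\xi_{ji}=c_i$, and all other products of $\xi$'s and $c$'s are zero; $\deg\xi_{ij}=1$, $\deg c_i=2$. Thus $\dim e_iZ_Ie_j=|a_{ij}|$, and $Z_I=\mathbb C[c]/(c^2)$ if $|I|=1$. We show that $Z_I$ occurs on both sides of the problem.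

\begin{lemma}\label{lem:rescale}
Let $A$ be an algebra with a basis and multiplication as above, except that $\xi_{ij}\xi_{ji}=t_{ij}c_i$ with $t_{ij}\in\mathbb C^\times$. Then rescaling the $c_i$ and $\xi_{ij}$ gives $A\cong Z_I$. The same holds for the opposite and the super opposite of $A$.
\end{lemma}

\begin{proof}
As $I$ is a tree, there are $\rho_i\in\mathbb C^\times$ with $\rho_j/\rho_i=t_{ji}/t_{ij}$ on each edge. Replacing $c_i$ by $\rho_ic_i$ replaces $t_{ij}$ by $t_{ij}/\rho_i$, so we may assume $t_{ij}=t_{ji}$. For each edge divide one of $\xi_{ij},\xi_{ji}$ by $t_{ij}$. The opposite algebra has the same form, with arrows $\xi'_{ij}=\xi_{ji}$ and the same $t_{ij}$; in the super opposite the $t_{ij}$ change sign.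
\end{proof}

\begin{lemma}\label{lem:socle}
Let $A$ be a finite-dimensional algebra with orthogonal idempotents $e_i$ $(i\in I)$ of sum $1$, such that $e_iAe_i=\mathbb Ce_i\oplus\mathbb Cc_i$ with $c_i^2=0\neq c_i$, $\dim e_iAe_j=|a_{ij}|$ for $i\ne j$, and each $Ae_i$ is injective. Let $0\ne\xi_{ij}\in e_iAe_j$ for $i\sim j$. Then $\xi_{ij}\xi_{ji}\in\mathbb C^\times c_i$, and $A\cong Z_I$.
\end{lemma}

\begin{proof}
The $Ae_i$ are indecomposable, and pairwise non-isomorphic because $|a_{ij}|<2$ for $i\ne j$. So $\xi_{ij}\xi_{ji}$ is not invertible in $e_iAe_i$, and it lies in $\mathbb Cc_i$. The nilpotent elements $c_j$ and $c_i$ act by zero on the line $e_jAe_i$, so $c_j\xi_{ji}=0=\xi_{ji}c_i$. For $k\ne i$ we have $\xi_{kj}\xi_{ji}\in e_kAe_i=0$, since a tree has no triangles. Thus the $c$'s and $\xi$'s span a nilpotent ideal with quotient $\mathbb C^I$; it is the radical, and simple modules are one-dimensional. The radical kills $c_i$. If $\xi_{ij}\xi_{ji}=0$, it also kills $\xi_{ji}$, and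 the socle of $Ae_i$ has dimension at least $2$. But an indecomposable injective module has simple socle. Now apply Lemma~\ref{lem:rescale}.
\end{proof}

\subsection{The algebra $B'_\Gamma(n)$}

\begin{proposition}\label{prop:BG}
$B'_\Gamma\cong Z_I$ as graded algebras.
\end{proposition}

\begin{proof}
Write $\Lambda^d=\Lambda^d(\mathbb C^2)$ and $e_I=\sum_{i\in I}e_i$. Up to an opposite or super opposite, $B'_\Gamma=e_I(\Lambda^*\rtimes\Gamma)e_I$. As a $\Gamma$-module $(\Lambda^d\rtimes\Gamma)e_j\cong\Lambda^d\otimes V_j$, so $\dim e_i(\Lambda^d\rtimes\Gamma)e_j$ is the multiplicity of $V_i$ in $\Lambda^d\otimes V_j$. By \eqref{eq:mckay} and the triviality of $\Lambda^2$, for $i,j\in I$ it is $\delta_{ij}$ for $d=0,2$, and for $d=1$ it is $1$ if $i\sim j$ and $0$ otherwise. Choose bases $\xi_{ij}$, $c_i$ in degrees $1,2$. All products other than $\xi_{ij}\xi_{ji}\in\mathbb Cc_i$ vanish for reasons of degree and dimension, so by Lemma~\ref{lem:rescale} it suffices to show $\xi_{ij}\xi_{ji}\ne0$.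

Let $\Omega$ span $\Lambda^2$ and define $\operatorname{tr}:\Lambda^2\rtimes\Gamma\to\mathbb C$ by $\operatorname{tr}(\Omega g)=\delta_{g,1}$. As $\Gamma$ fixes $\Omega$, $\operatorname{tr}(xg)=\operatorname{tr}(gx)$ for $g\in\Gamma$. Write $\xi_{ij}=\sum_gv_gg$ with $v_g\in\mathbb C^2$, choose $g$ with $v_g\ne0$ and $w\in\mathbb C^2$ with $v_g\wedge gw\ne0$, and put $b=wg^{-1}$. Since $v_hh\cdot wg^{-1}=(v_h\wedge hw)\,hg^{-1}$, only $h=g$ contributes to $\operatorname{tr}(\xi_{ij}b)$, which is therefore nonzero. Now $\operatorname{tr}(\xi_{ij}b)=\operatorname{tr}(e_i\xi_{ij}e_jb)=\operatorname{tr}(\xi_{ij}\,e_jbe_i)$ and $e_jbe_i\in\mathbb C\xi_{ji}$.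
\end{proof}

No Koszul signs appear on the quiver Hecke side, so we remove them. This is possible because a tree is bipartite: the parity of an element of $e_iZ_Ie_j$ is determined by $i$ and $j$.

\begin{proposition}\label{prop:signs}
The super wreath product $B'_\Gamma(n)$ is isomorphic to the ordinary wreath product $Z_I\wr S_n=Z_I^{\otimes n}\rtimes S_n$.
\end{proposition}

\begin{proof}
Choose $|i|\in\mathbb Z/2$ for $i\in I$ with $|i|\ne|j|$ for $i\sim j$. A homogeneous $a\in e_iZ_Ie_j$ has parity $|a|=|i|+|j|$, so $\varrho=\sum_i(-1)^{|i|}e_i$ satisfies $\varrho^2=1$ and $a\varrho=(-1)^{|a|}\varrho a$. In the super wreath product write $a_k$ for $a$ in position $k$; then $a_kb_l=(-1)^{|a||b|}b_la_k$ for $k\ne l$ and $\sigma a_k=a_{\sigma(k)}\sigma$. Set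
\[
\iota_k(a)=\varrho_1^{|a|}\cdots\varrho_{k-1}^{|a|}a_k,\qquad s'_k=s_kg_k,\qquad g_k=\sum_{i,j\in I}(-1)^{|i||j|}(e_i)_k(e_j)_{k+1}.
\]
We check the relations of the ordinary wreath product. Each $\iota_k$ is an algebra homomorphism, since the even elements $\varrho_l$, $l<k$, commute with position $k$. For $k<l$, exchanging $\iota_k(a)$ and $\iota_l(b)$ gives the sign $(-1)^{|a||b|}$ twice, from $a_k,b_l$ and from $a_k,\varrho_k^{|b|}$; so they commute. For $a\in e_iZ_Ie_{i'}$, both $g_ka_k$ and $a_k\varrho_{k+1}^{|a|}g_k$ equal $\sum_j(-1)^{|i||j|}a_k(e_j)_{k+1}$, because $|a|+|i'|=|i|$. Hence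
\[
s'_k\iota_k(a)=\varrho_1^{|a|}\cdots\varrho_{k-1}^{|a|}\,s_ka_k\varrho_{k+1}^{|a|}g_k=\varrho_1^{|a|}\cdots\varrho_k^{|a|}a_{k+1}s_kg_k=\iota_{k+1}(a)s'_k .
\]
As $g_k$ commutes with $s_k$ and $g_k^2=1$, we have $s_k'^2=1$, and so also $s'_k\iota_{k+1}(a)=\iota_k(a)s'_k$. For $l\ne k,k+1$, $s'_k$ commutes with $\iota_l(b)$, whose factor in positions $k,k+1$ is $1$ or $\varrho_k\varrho_{k+1}$. Distant $s'_k$ commute. On $(e_{i})_k(e_{i'})_{k+1}(e_{i''})_{k+2}$ both $s'_ks'_{k+1}s'_k$ and $s'_{k+1}s'_ks'_{k+1}$ equal $s_ks_{k+1}s_k$ times $(-1)^{|i||i'|+|i||i''|+|i'||i''|}$, each pair being crossed once. The resulting homomorphism has all $(e_i)_k$ in its image, hence all $\varrho_k$, $g_k$, $a_k$, $s_k$. It is onto, and the dimensions agree.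
\end{proof}

\subsection{The algebra $B=R^{\Lambda_0}(\delta)$}

For $i\in I$ we have $\Lambda_0-\delta+\alpha_i=t_{\alpha_i}\Lambda_0$, so one step from an extremal weight leads to $\Lambda_0-\delta$. Write $L_{\alpha_i}=F_{j_r}^{(a_r)}\cdots F_{j_1}^{(a_1)}\mathbb C$ as in Lemma~\ref{lem:extremal}, and put
\[
\varepsilon_i=\varepsilon_{j_1^{a_1}}\otimes\dots\otimes\varepsilon_{j_r^{a_r}}\otimes e(i)\in R(\delta).
\]
Let $e_i$ be its image in $B$, so that $P_i:=F_iL_{\alpha_i}=Be_i$. The $e_i$ have degree $0$ and are orthogonal, since their words have different last letters. Put $e=\sum_{i\in I}e_i$ and $Z=eBe$.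

\begin{proposition}\label{prop:B}
\begin{enumerate}
\item[(a)] $([P_i],[P_j])=|a_{ij}|$, and the $P_i$, $i\in I$, are the indecomposable projective $B$-modules.
\item[(b)] $Z\cong Z_I$ by an isomorphism that fixes the $e_i$. There are integers $\varsigma_i$ such that this is an isomorphism of graded algebras once $\varsigma_i-\varsigma_j$ is added to the degree on $e_iZe_j$.
\item[(c)] Every homogeneous central element of $B$ of degree greater than $2$ is zero.
\end{enumerate}
\end{proposition}

\begin{proof}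
(a) Write $v_i=v_{\alpha_i}$. We have $\langle t_{\alpha_i}\Lambda_0,\alpha_i^\vee\rangle=2$, so $E_iL_{\alpha_i}=0$ by \eqref{eq:step}. By (K2), $\operatorname{End}(P_i)=\operatorname{Hom}(L_{\alpha_i},L_{\alpha_i}\oplus q^2L_{\alpha_i})$ is two-dimensional, in degrees $0$ and $2$. For $i\ne j$,
\[
(\mathsf f_iv_i,\mathsf f_jv_j)=(v_i,\mathsf f_j\mathsf e_iv_j)=(\mathsf e_jv_i,\mathsf e_iv_j),
\]
and both vectors on the right have weight $t_{\alpha_i}\Lambda_0+\alpha_j$, of depth $-a_{ij}-1$. If $a_{ij}=0$ they vanish. If $a_{ij}=-1$ the weight is extremal. Moreover $t_{\alpha_i}\Lambda_0-\alpha_j$ has depth $-2$, so $\mathsf f_jv_i=0$ and $(\mathsf e_jv_i,\mathsf e_jv_i)=(v_i,\mathsf f_j\mathsf e_jv_i)=-a_{ij}=1$. So the projective module $E_jL_{\alpha_i}$ is the simple module $L_{\alpha_i+\alpha_j}$. The same holds for $E_iL_{\alpha_j}$, and the pairing is $1$. The $P_i$ have local endomorphism algebras and are pairwise non-isomorphic, and $B$ has $|I|$ simple modules by (K3) and (K5).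

(b) By (a), $X\mapsto eX$ is an equivalence $B\text{-mod}\to Z\text{-mod}$ that sends $P_i$ to $Ze_i$. The module $P_i=F_iL_{\alpha_i}$ is injective by (K4). Lemma~\ref{lem:socle} gives $Z\cong Z_I$, with $\deg c_i=2$ and $\deg\xi_{ij}+\deg\xi_{ji}=2$. On the tree $I$ we can solve $\varsigma_i-\varsigma_j=1-\deg\xi_{ij}$, the equations for $(i,j)$ and $(j,i)$ being equivalent.

(c) Since $BeB=B$, the map $\zeta\mapsto e\zeta$ from the center of $B$ to that of $Z$ is injective. Central elements of $Z$ lie in $\bigoplus_ie_iZe_i$, which lives in degrees $0$ and $2$.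
\end{proof}

From now on we identify $Z$ with $Z_I$, so $Z=Z_0\oplus Z_1\oplus Z_2$ with $Z_0=\bigoplus\mathbb Ce_i$. For $\mathbf i\in I^n$ put $e_{\mathbf i}=e_{i_1}\otimes\dots\otimes e_{i_n}$ and $e^{(n)}=e^{\otimes n}=\sum_{\mathbf i}e_{\mathbf i}$. On every graded algebra of the form $e^{(n)}Ae^{(n)}$ below we use the \emph{adjusted grading}, in which $\sum_a(\varsigma_{i_a}-\varsigma_{j_a})$ is added to the degree on $e_{\mathbf i}Ae_{\mathbf j}$. Elements of $e_{\sigma\mathbf j}Ae_{\mathbf j}$, $\sigma\in S_n$, keep their degree.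

\section{The algebra $H_n$}\label{sec:Hn}

From here through Section~\ref{sec:proof}, $Q$ is as in \eqref{eq:Q} and $n\ge1$. Put $m=\sum_im_i\ge2$ and $\nu=\sum_im_i^2$.

\subsection{Good words}

A word of weight $\delta$ is \emph{good} if it starts with $0$. It contains no other $0$, since $m_0=1$. Let $C$ be the quotient of $R(\delta)$ by the ideal generated by the $e(\mathbf j)$ with $\mathbf j$ not good. This imposes half of the cyclotomic relations; the other half, $x_1=0$, will be replaced by a relation that depends on $\gamma$.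

\begin{lemma}\label{lem:C}
$C\cong B[z]$ as graded algebras, with $z=x_1$ and with $x_k\in B$ corresponding to $y_k:=x_k-x_1\in C$. The element $e_i\in B\subset C$ is the image of $\varepsilon_i$ in $C$.
\end{lemma}

\begin{proof}
If $\mathbf j$ is good, $s_1\mathbf j$ is not, so $\tau_1=0$ in $C$ and $x_1$ is central. By \eqref{eq:Q} the relations of $R(\delta)$ are preserved when all $x_k$ are translated by a central element. So $x_k\mapsto x_k+z$ defines $C\to B[z]$, and $x_k\mapsto x_k-x_1$ defines $R(\delta)\to C$, both maps fixing the $\tau_k$ and $e(\mathbf j)$. The second map kills $x_1$, so it factors through $B$ and extends to $B[z]\to C$ by $z\mapsto x_1$. The two maps are inverse on generators, because $x_1=0$ in $B$. The translation fixes each $\varphi_k$, hence $\varepsilon_i$.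
\end{proof}

\begin{remark}
Translation invariance is needed here. For $\mathfrak{sl}_2$ the computation in Section~\ref{sec:sl2} gives $C=\mathbb C[x_1,x_2]/(Q_{01}(x_1,x_2))$ for any $Q$. If $Q_{01}$ has two non-proportional linear factors, $C$ is reduced, while $B=\mathbb C[x_2]/(x_2^2)$ is not.
\end{remark}

Let $\Delta=C$ as an $(R(\delta),C)$-bimodule and $D_n=C^{\otimes n}=B^{\otimes n}[z_1,\dots,z_n]$. The group $S_n$ acts on $D_n$, $\sigma$ moving the $a$-th factor to position $\sigma(a)$. Divide $\{1,\dots,nm\}$ into $n$ blocks of size $m$ and let $\hat\sigma\in S_{nm}$ be the block permutation $(a-1)m+l\mapsto(\sigma(a)-1)m+l$. Then $\widehat{\sigma\rho}=\hat\sigma\hat\rho$ and $\ell(\hat\sigma)=m^2\ell(\sigma)$. Write $e(\delta^n)=e(\delta,\dots,\delta)$, and let $J$ be the kernel of $R(\delta)^{\otimes n}\to D_n$; it is generated by the idempotents with a block that is not good. Then $\Delta^{\circ n}=R(n\delta)e(\delta^n)/R(n\delta)J$, and $\Delta^{\circ n}=\bigoplus_w\tau_wD_n$ over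 shuffles $w$ by (K1). Put
\[
H_n=\operatorname{End}_{R(n\delta)}(\Delta^{\circ n})^{op}.
\]

\begin{lemma}\label{lem:Hbasis}
The left ideal $e(\delta^n)R(n\delta)J$ of $e(\delta^n)R(n\delta)e(\delta^n)$ is two-sided, the quotient algebra is $H_n$ acting by right multiplication, and
\begin{equation}\label{eq:Hbasis}
H_n=e(\delta^n)\Delta^{\circ n}=\bigoplus_{\sigma\in S_n}\tau_{\hat\sigma}D_n .
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathbf j=\mathbf j^1\cdots\mathbf j^n$ have good blocks, and let $w$ be a shuffle such that each block of $w\mathbf j$ has weight $\delta$. The first block of $w\mathbf j$ consists of prefixes of the $\mathbf j^b$. Each nonempty prefix contains a $0$, and the block contains exactly one $0$, so it is a single $\mathbf j^b$. Remove it and repeat: $w=\hat\sigma$ for some $\sigma$. This proves the second equality in \eqref{eq:Hbasis}. It shows that every word occurring in $e(\delta^n)\Delta^{\circ n}$ has good blocks. As this space is stable under $R(\delta)^{\otimes n}$,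 it is killed by $J$. An endomorphism of $\Delta^{\circ n}$ is given by the image $v$ of the generator, which can be any $v\in e(\delta^n)\Delta^{\circ n}$ with $Jv=0$; so every $v$ occurs. Finally $J\cdot e(\delta^n)\Delta^{\circ n}=0$ says $J\,R(n\delta)e(\delta^n)\subset e(\delta^n)R(n\delta)J$.
\end{proof}

Thus $D_n\subset H_n$ is a subalgebra, and placing $R(2\delta)$ on the blocks $k,k+1$ gives algebra maps $D_{k-1}\otimes H_2\otimes D_{n-k-1}\to H_n$. For $\zeta\in\mathbb C$ the automorphism $T_\zeta:x_k\mapsto x_k+\zeta$ of $R(n\delta)$ descends to $H_n$. It fixes the $\tau_{\hat\sigma}$ and $B^{\otimes n}$ and sends $z_k$ to $z_k+\zeta$.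

To pass to the basic algebra put
\[
\bar H_n=e^{(n)}H_ne^{(n)},\qquad \bar D_n=e^{(n)}D_ne^{(n)}=Z^{\otimes n}[z_1,\dots,z_n].
\]
In the adjusted grading $\bar D_n$ is nonnegatively graded, with degree-zero part $Z_0^{\otimes n}$. The goal of this section is the following description. For $\kappa\in Z\otimes Z$ let $\kappa_{k,k+1}\in Z^{\otimes n}$ be $\kappa$ placed in positions $k,k+1$.

\begin{proposition}\label{prop:Hbar}
There are $\kappa\in(Z\otimes Z)_2$ and elements $\mathsf s_1,\dots,\mathsf s_{n-1}\in\bar H_n$ of degree $0$ such that: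
\begin{enumerate}
\item[(a)] the inclusion of $Z^{\otimes n}$ and $s_k\mapsto\mathsf s_k$ define an algebra homomorphism $Z\wr S_n\to\bar H_n$;
\item[(b)] $\mathsf s_kz_k=z_{k+1}\mathsf s_k-\kappa_{k,k+1}$, and $\mathsf s_kz_l=z_l\mathsf s_k$ for $l\ne k,k+1$;
\item[(c)] $\bar H_n=\bigoplus_{\sigma\in S_n}\mathsf s_\sigma\bar D_n$, where $\mathsf s_\sigma$ is the image of $\sigma$.
\end{enumerate}
\end{proposition}

The basis elements $\tau_{\hat\sigma}$ have the right degree but no usable commutation rule with $D_n$. The intertwiners $\varphi_{\hat\sigma}$ commute perfectly with $D_n$, but they have positive degree and do not generate $H_n$ over $D_n$. We divide $\varphi_{\hat\sigma}$ by its leading coefficient, which creates poles along $z_a=z_b$, and then subtract the poles.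

\subsection{Normalized $R$-matrices}

Let $\tilde r_\sigma\in H_n$ be the image of $\varphi_{\hat\sigma}e(\delta^n)$. The algebra $D_n$ is generated by the $x_l$, the $e(\mathbf j)$ and the $\tau_k$ with $k,k+1$ in one block, for which $\hat\sigma(k+1)=\hat\sigma(k)+1$. So Lemma~\ref{lem:phi}(a),(b),(d) give $\tilde r_\sigma d=\sigma(d)\tilde r_\sigma$ for $d\in D_n$, and $\tilde r_\sigma\tilde r_\rho=\tilde r_{\sigma\rho}$ if lengths add. For $a\ne b$ let
\[
\Psi_{ab}=\sum_{\mathbf j}\ \prod_{k\in\text{block }a,\ l\in\text{block }b,\ j_k=j_l}(x_k-x_l)\,e(\mathbf j),\qquad \Psi_\sigma=\prod_{a<b,\ \sigma(a)>\sigma(b)}\Psi_{ab}.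
\]
These elements are central in $D_n$ by (K1), $\sigma(\Psi_{ab})=\Psi_{\sigma(a)\sigma(b)}$, and each product defining $\Psi_{ab}$ has $\nu$ factors. We claim
\begin{equation}\label{eq:lead}
\tilde r_\sigma\in\tau_{\hat\sigma}\Psi_\sigma+\sum_{\ell(\rho)<\ell(\sigma)}\tau_{\hat\rho}D_n .
\end{equation}
By Lemma~\ref{lem:phi}(e), $\varphi_{\hat\sigma}e(\mathbf j)\in\tau_{\hat\sigma}\Psi_\sigma e(\mathbf j)+\mathcal F_{\ell(\hat\sigma)-1}$. Each $v\in S_{nm}$ is $v=v'v''$ with $v'$ a shuffle, $v''\in S_m^{\,n}$ and lengths adding, so $\tau_v\in\tau_{v'}\tau_{v''}+\mathcal F_{\ell(v)-1}$ by Lemma~\ref{lem:filt}. By induction on $l$, the image of $\mathcal F_l$ in $\Delta^{\circ n}$ lies in the sum of the $\tau_{v'}D_n$ over shuffles $v'$ with $\ell(v')\le l$. Multiplying on the left by $e(\delta^n)$ leaves only the $v'=\hat\rho$ with $\ell(\rho)<\ell(\sigma)$. This proves \eqref{eq:lead}.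

Substituting $x_k=z_a+y$, $x_l=z_b+y'$ with $y,y'\in B^{\otimes n}$ shows that $\Psi_{ab}$ is monic of degree $\nu$ in $z_a$, hence not a zero divisor in $D_n$. The elements $y,y'$ commute and are nilpotent, because they have degree $2$ and $B$ is finite-dimensional. So $\Psi_{ab}-(z_a-z_b)^\nu$ is nilpotent, and $\Psi_{ab}$ becomes invertible once $z_a-z_b$ is inverted. Let $\mathrm{disc}=\prod_{a<b}(z_a-z_b)^2$. It commutes with $D_n$ and with all $\tilde r_\sigma$. By \eqref{eq:lead} and induction on $\ell(\sigma)$, $[\mathrm{disc},\tau_{\hat\sigma}]\Psi_\sigma=0$, and right multiplication by $\Psi_\sigma$ is injective on the free right $D_n$-module $H_n$. So $\mathrm{disc}$ is central in $H_n$ and not a zero divisor. Let the superscript $\mathrm{loc}$ denote localization at $\mathrm{disc}$; the grading and the $T_\zeta$ extend to it. Put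
\[
r_\sigma=\tilde r_\sigma\Psi_\sigma^{-1}\in H_n^{\mathrm{loc}},\qquad r_k=r_{s_k}.
\]

\begin{lemma}\label{lem:r}
\begin{enumerate}
\item[(a)] $r_\sigma d=\sigma(d)r_\sigma$ for $d\in D_n^{\mathrm{loc}}$, and $r_\sigma r_\rho=r_{\sigma\rho}$ if lengths add. In particular the $r_k$ satisfy the braid relations.
\item[(b)] $r_\sigma\in\tau_{\hat\sigma}+\sum_{\ell(\rho)<\ell(\sigma)}\tau_{\hat\rho}D_n^{\mathrm{loc}}$, and $H_n^{\mathrm{loc}}=\bigoplus_\sigma\tau_{\hat\sigma}D_n^{\mathrm{loc}}=\bigoplus_\sigma r_\sigma D_n^{\mathrm{loc}}$.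
\item[(c)] $r_k$ and $\tau_{\hat s_k}$ are $T_\zeta$-invariant of degree $0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim holds as $\Psi_\sigma$ is central in $D_n^{\mathrm{loc}}$. If lengths add, $r_\sigma r_\rho=\tilde r_{\sigma\rho}\bigl(\rho^{-1}(\Psi_\sigma)\Psi_\rho\bigr)^{-1}$, and the inversions $a<b$ of $\sigma\rho$ are those of $\rho$ together with the pairs for which $\rho(a)<\rho(b)$ is an inversion of $\sigma$. So $\rho^{-1}(\Psi_\sigma)\Psi_\rho=\Psi_{\sigma\rho}$. Part (b) follows from \eqref{eq:lead} and \eqref{eq:Hbasis} by unitriangularity. (c) In $\hat s_k$ each position of block $k$ crosses each position of block $k+1$ once. So $\deg\tau_{\hat s_k}=-(\delta,\delta)=0$. As $\varphi_l$ has degree $0$ on equal colors, $\deg\tilde r_{s_k}=\sum_{i\ne j}(-a_{ij})m_im_j=2\nu=\deg\Psi_{k,k+1}$ by \eqref{eq:delta}. The $\varphi_l$ and $\Psi_{ab}$ involve only differences of variables.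
\end{proof}

\subsection{The square of $r_k$}

Let $n=2$, $r=r_1$, $\tilde r=\tilde r_{s_1}$, $\Psi=\Psi_{12}$, $u=z_1-z_2$. For $i\in\hat I$ let $p^{(i)}_l\in B$ be the $l$-th power sum of the variables $y_k$ of color $i$, so $p_0^{(i)}=m_i$. It is central of degree $2l$. By Proposition~\ref{prop:B}(c), $p^{(i)}_l=0$ for $l\ge2$, and $\pi_i=p^{(i)}_1$ satisfies $\pi_i\pi_j=0$. We write $\pi_i$ and $\pi'_i$ for the copies in the first and second factor of $B\otimes B$.

\begin{lemma}\label{lem:r2}
$r^2=1-\kappa'u^{-2}$, where $\kappa'=\sum_{i,j\in\hat I}a_{ij}\pi_i\pi'_j\in B\otimes B$.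
\end{lemma}

\begin{proof}
For colors $i,j$, possibly equal, let $\Pi_{ij}=\prod(u+y-y')$, the product over the variables $y$ of color $i$ in block $1$ and $y'$ of color $j$ in block $2$. As $y-y'$ is nilpotent, $\Pi_{ij}=u^{m_im_j}\exp\bigl(\sum_{l\ge1}\frac{(-1)^{l-1}}{l\,u^l}\sum_{y,y'}(y-y')^l\bigr)$. The inner sum is $\sum_k\binom lk(-1)^{l-k}p^{(i)}_k\otimes p^{(j)}_{l-k}$. It equals $m_j\pi_i-m_i\pi'_j$ for $l=1$ and $-2\pi_i\pi'_j$ for $l=2$, and it vanishes for $l\ge3$, when $k\ge2$ or $l-k\ge2$. So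
\[
\Pi_{ij}=u^{m_im_j}\exp\Bigl(\frac{m_j\pi_i-m_i\pi'_j}{u}+\frac{\pi_i\pi'_j}{u^2}\Bigr).
\]
Since $\Psi=\prod_i\Pi_{ii}$,
\[
\Psi^2=u^{2\nu}\exp\Bigl(\sum_i\frac{2m_i(\pi_i-\pi'_i)}{u}+\sum_i\frac{2\pi_i\pi'_i}{u^2}\Bigr).
\]
Write $\tilde r^2=\varphi_{k_l}\cdots\varphi_{k_1}\varphi_{k_1}\cdots\varphi_{k_l}$, using $\hat s_1^{-1}=\hat s_1$. Cancel the innermost square by Lemma~\ref{lem:phi}(c), move the resulting polynomial to the right by (b), and repeat. Each pair of positions $k$ in block $1$, $k'$ in block $2$ of colors $i\ne j$ contributes $Q_{ij}(x_k,x_{k'})$. With \eqref{eq:Q} and \eqref{eq:delta},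
\[
\tilde r^2=\prod_{i\ne j}\epsilon_{ij}^{m_im_j}\Pi_{ij}^{-a_{ij}}=\Bigl(\prod_{i\ne j}\epsilon_{ij}^{m_im_j}\Bigr)u^{2\nu}\exp\Bigl(\sum_i\frac{2m_i(\pi_i-\pi'_i)}{u}-\sum_{i\ne j}\frac{a_{ij}\pi_i\pi'_j}{u^2}\Bigr).
\]
Now $r^2=\tilde r^2s_1(\Psi)^{-1}\Psi^{-1}$ and $s_1(\Psi)=\Psi_{21}=(-1)^\nu\Psi$. The terms in $u^{-1}$ cancel, so $r^2=\pm\exp(-\kappa'u^{-2})=\pm(1-\kappa'u^{-2})$, as $\kappa'^2=0$. The sign is $-1$ raised to the power $\nu+\sum_{i<j}a_{ij}m_im_j=\frac12(\delta,\delta)=0$.
\end{proof}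

\subsection{Removing the poles}

The $r_\sigma$ commute with $e^{(n)}$; from now on we write $r_\sigma$ for $r_\sigma e^{(n)}$, and $1$ for $e^{(n)}$. Then $\bar H_n^{\mathrm{loc}}=\bigoplus_\sigma r_\sigma\bar D_n^{\mathrm{loc}}$. Since $r_\sigma e_{\mathbf j}=e_{\sigma\mathbf j}r_\sigma$, the $r_k$ have adjusted degree $0$. The tool for controlling poles is the following observation.

\begin{lemma}\label{lem:pole}
Let $h=\sum_\sigma r_\sigma d_\sigma\in\bar H_n$ with $d_\sigma\in\bar D_n^{\mathrm{loc}}$, and let $\rho$ have maximal length among the $\sigma$ with $d_\sigma\ne0$. Then $d_\rho\in\bar D_n$. In particular $\bar H_n\cap\bar D_n^{\mathrm{loc}}=\bar D_n$.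
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:r}(b), $d_\rho$ is the coefficient of $\tau_{\hat\rho}$ in $h$. By \eqref{eq:Hbasis} it lies in $D_n$, and $d_\rho=e^{(n)}d_\rho e^{(n)}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Hbar} for $n=2$]
Write $\tau=\tau_{\hat s_1}$ and $d^*=s_1(d)$. Let $\tau'=\sum_{i,j}(e_j\otimes e_i)\tau(e_i\otimes e_j)\in\bar H_2$. Since $r=\sum_{i,j}(e_j\otimes e_i)r(e_i\otimes e_j)$, Lemma~\ref{lem:r}(b),(c) show that $r-\tau'$ lies in $\bar D_2^{\mathrm{loc}}=(Z\otimes Z)[u^{\pm1}][z_2]$, is $T_\zeta$-invariant, and has adjusted degree $0$. Invariance means that it lies in $(Z\otimes Z)[u^{\pm1}]$. As $Z\otimes Z$ lives in degrees $0,\dots,4$,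
\[
r-\tau'=\kappa_0+\kappa_1u^{-1}+\kappa_2u^{-2},\qquad\kappa_l\in(Z\otimes Z)_{2l}.
\]
Define $\mathsf s=r-\kappa_1u^{-1}-\kappa_2u^{-2}=\tau'+\kappa_0$. The second expression shows $\mathsf s\in\bar H_2$; the first lets us compute with it. An element of $\bar D_2$ that is a $(Z\otimes Z)$-combination of negative powers of $u$ is zero, and we apply this three times.

First, for $d\in Z\otimes Z$, $\mathsf sd-d^*\mathsf s=-(\kappa_1d-d^*\kappa_1)u^{-1}-(\kappa_2d-d^*\kappa_2)u^{-2}$ lies in $\bar H_2\cap\bar D_2^{\mathrm{loc}}=\bar D_2$. So $\mathsf sd=d^*\mathsf s$.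

Second, $\mathsf sz_1-z_2\mathsf s=-(\kappa_1u^{-1}+\kappa_2u^{-2})(z_1-z_2)=-\kappa_1-\kappa_2u^{-1}$ lies in $\bar D_2$. So $\kappa_2=0$, and with $\kappa=\kappa_1$ we have $\mathsf s=r-\kappa u^{-1}$ and $\mathsf sz_1=z_2\mathsf s-\kappa$.

Third, $r\kappa u^{-1}=-\kappa^*u^{-1}r$ and $\kappa u^{-1}r=-r\kappa^*u^{-1}$. Lemma~\ref{lem:r2}, with $\kappa'$ replaced by $e^{(2)}\kappa'$, gives
\[
\mathsf s^2=r^2-r\kappa u^{-1}-\kappa u^{-1}r+\kappa^2u^{-2}=1+(\kappa^2-\kappa')u^{-2}+r\,(\kappa^*-\kappa)u^{-1}.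
\]
By Lemma~\ref{lem:pole}, either $(\kappa^*-\kappa)u^{-1}=0$ or it lies in $\bar D_2$; in both cases $\kappa^*=\kappa$. Then $\mathsf s^2\in\bar H_2\cap\bar D_2^{\mathrm{loc}}=\bar D_2$, so $\kappa^2=\kappa'$ and $\mathsf s^2=1$. This proves (a) and (b); (c) is proved below for all $n$.
\end{proof}

\begin{example}
For $\mathfrak{sl}_2$, in the notation of Section~\ref{sec:sl2}, $e=1$, $\Psi=(x_1-x_3)(x_2-x_4)=u(u+y-y')$ and $\tilde r=\tau_2\varphi_1\varphi_3\tau_2$. Expanding with \eqref{eq:sl2braid} and $\tau_2^2=(u+y)^2$,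
\[
\tilde r=\tau\Psi-(u+2y)u-(u+y+y')(u+y-y')+(u+y)^2=\tau\Psi-u(u+2y).
\]
Since $(y+y')(y-y')=0$, this gives $r=\tau-1-(y+y')u^{-1}$. So $\mathsf s=\tau-1$, $\kappa=-(y+y')$, and $\kappa^2=2yy'=\kappa'$.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:Hbar} in general]
Let $\mathsf s_k\in\bar H_n$ be the image of $e^{(k-1)}\otimes\mathsf s\otimes e^{(n-k-1)}$. Mapping the identity $\mathsf s\Psi u=\tilde re^{(2)}u-\kappa\Psi$ of $H_2$ to $H_n$ and dividing, we get
\[
\mathsf s_k=r_k-\kappa_{k,k+1}(z_k-z_{k+1})^{-1}.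
\]
The case $n=2$ gives (b), $\mathsf s_k^2=1$ and $\mathsf s_kd=s_k(d)\mathsf s_k$ for $d\in Z^{\otimes n}$. For $|k-l|>1$, $\mathsf s_k$ and $\mathsf s_l$ commute by the displayed formula and Lemma~\ref{lem:r}(a). The braid relation does not follow formally; we deduce it from the basis (c), which we prove first with $\mathsf s_\sigma$ defined as the product of the $\mathsf s_k$ along a fixed reduced expression of $\sigma$.

If $\ell(s_k\rho)>\ell(\rho)$ then $r_kr_\rho=r_{s_k\rho}$; otherwise $r_kr_\rho=r_k^2r_{s_k\rho}\in r_{s_k\rho}\bar D_n^{\mathrm{loc}}$ by Lemma~\ref{lem:r2}. So a product of $l$ factors $r_k$ and elements of $\bar D_n^{\mathrm{loc}}$ lies in $\sum_{\ell(\rho)\le l}r_\rho\bar D_n^{\mathrm{loc}}$, and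
\[
\mathsf s_\sigma\in r_\sigma+\sum_{\ell(\rho)<\ell(\sigma)}r_\rho\bar D_n^{\mathrm{loc}} .
\]
By unitriangularity the $\mathsf s_\sigma$ are independent over $\bar D_n$. Given $h=\sum r_\sigma d_\sigma\in\bar H_n$ and $\rho$ as in Lemma~\ref{lem:pole}, $h-\mathsf s_\rho d_\rho\in\bar H_n$ has no $r_\rho$-term and differs from $h$ otherwise only at shorter elements. Repeating, we reach $0$. This proves (c).

Let $X=\mathsf s_k\mathsf s_{k+1}\mathsf s_k-\mathsf s_{k+1}\mathsf s_k\mathsf s_{k+1}$. It has degree $0$, as do the $\mathsf s_\rho$, so $X=\sum\mathsf s_\rho d_\rho$ with $d_\rho\in Z_0^{\otimes n}$. Let $N=(Z^{\otimes n})_{>0}\bar D_n^{\mathrm{loc}}$, an $S_n$-stable ideal of $\bar D_n^{\mathrm{loc}}$ with $N\cap Z_0^{\otimes n}=0$. Then $\mathcal N=\bigoplus_\rho r_\rho N$ is a two-sided ideal of $\bar H_n^{\mathrm{loc}}$. Since $\kappa$ has positive degree, $\mathsf s_l\equiv r_l$ and $\mathsf s_\rho\equiv r_\rho$ modulo $\mathcal N$. Hence $X\equiv0$ and $X\equiv\sum r_\rho d_\rho$,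 so $d_\rho\in N$ and $d_\rho=0$ for all $\rho$. Thus $X=0$, and (a) holds.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Fix $n\ge1$ and $\gamma$ with $(\gamma,\alpha_i)\le-(n-1)$ for $i\in I$. Put $\beta=\Lambda_0-t_\gamma\Lambda_0$, $L=L_\gamma$ and $\mathcal C_k=R^{\Lambda_0}_{t_\gamma\Lambda_0-k\delta}\text{-mod}$. The hypothesis for $n$ implies the hypothesis for each $n'$ with $1\le n'\le n$, so every statement below also holds with $n'$ in place of $n$.

\subsection{The functors $G_i$}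

For $0\le k\le n-1$ and $i\in I$, \eqref{eq:step} gives $\operatorname{dp}(t_\gamma\Lambda_0-k\delta-\alpha_i)=k+(\gamma,\alpha_i)-1<0$. Hence
\begin{equation}\label{eq:vanish}
F_i=0\text{ on }\mathcal C_k\quad\text{and}\quad\mathsf f_iV_{t_\gamma\Lambda_0-k\delta}=0\qquad(i\in I,\ 0\le k\le n-1).
\end{equation}
This is the only place where the full strength of the hypothesis is used. Let $G_i=\operatorname{pr}(-\circ\Delta e_i):\mathcal C_k\to\mathcal C_{k+1}$.

\begin{lemma}\label{lem:G}
Let $0\le k\le n-1$ and $X\in\mathcal C_k$. Then $\operatorname{pr}(X\circ R(\delta))=\operatorname{pr}(X\circ\Delta)$, and $G_iX\cong F_iF_{j_r}^{(a_r)}\cdots F_{j_1}^{(a_1)}X$, with the sequence that defines $\varepsilon_i$. In particular $G_i$ preserves projectives and injectives.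
\end{lemma}

\begin{proof}
The kernel $J_1$ of $R(\delta)\to C$ is, as a left module, a quotient of a direct sum of modules $R(\delta)e(\mathbf j)$ with $\mathbf j$ not good. For these, $\operatorname{pr}(X\circ R(\delta)e(\mathbf j))=F_{\mathbf j}X=0$ by \eqref{eq:vanish}, as $j_1\in I$. By right exactness $\operatorname{pr}(X\circ J_1)=0$, which gives the first claim. The identification commutes with the right action of $R(\delta)$; apply $\varepsilon_i$, whose image in $C$ is $e_i$ by Lemma~\ref{lem:C}. The last claim holds by (K2) and (K4), as $G_i$ is a direct summand of some $F_{\mathbf j}$.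
\end{proof}

For $\mathbf i\in I^n$ put $G_{\mathbf i}=G_{i_n}\cdots G_{i_1}$, and let
\[
M_n=\bigoplus_{\mathbf i\in I^n}G_{\mathbf i}L=\operatorname{pr}\bigl(L\circ(\Delta e)^{\circ n}\bigr),\qquad A_n=\operatorname{End}(M_n)^{op}.
\]
The module $M_n\in\mathcal C_n$ is graded, projective and injective.

\subsection{The dimension of $A_n$}

\begin{proposition}\label{prop:dim}
$\dim\operatorname{Hom}(G_{\mathbf i}L,G_{\mathbf j}L)=\dim e_{\mathbf i}(Z\wr S_n)e_{\mathbf j}$ for $\mathbf i,\mathbf j\in I^n$. In particular $\dim A_n=\dim Z\wr S_n$.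
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:G}, $[G_i]$ is the action of $Y_i=\mathsf f_i\mathsf f_{j_r}^{(a_r)}\cdots\mathsf f_{j_1}^{(a_1)}\in U(\widehat{\mathfrak n}^-)_{-\delta}$, and $Y_iv_0=[P_i]$. We compare $Y_i$ with an element of the Heisenberg subalgebra. Take a PBW basis of $U(\widehat{\mathfrak n}^-)$ in which the root vectors of the roots $-\alpha$, $\alpha\in\Phi_+$, stand on the right. A monomial of weight $-\delta$ has exactly one factor whose root involves $\alpha_0$. Either this factor lies in $\widehat{\mathfrak g}_{-\delta}$ and is the only one, or its root is $-(\delta-\alpha)$ with $\alpha\in\Phi_+$ and it is followed by a nonempty product of root vectors for $-\Phi_+$. Such a product lies in $\sum_{i\in I}U(\widehat{\mathfrak n}^-)\mathsf f_i$. So $Y_i\in X_i+\sum_{l\in I}U(\widehat{\mathfrak n}^-)\mathsf f_l$ for some $X_i\in\widehat{\mathfrak g}_{-\delta}$ that does not depend on $\gamma$. The $\mathsf f_l$, $l\in I$, kill $v_0$, so Lemma~\ref{lem:wick} and Proposition~\ref{prop:B}(a)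 give $\mathsf b(X_i,X_j)=([P_i],[P_j])=|a_{ij}|$. By \eqref{eq:vanish}, $[G_{\mathbf i}L]=X_{i_n}\cdots X_{i_1}v_\gamma$. By \eqref{eq:form} and Lemma~\ref{lem:wick},
\[
\dim\operatorname{Hom}(G_{\mathbf i}L,G_{\mathbf j}L)=\sum_{\sigma\in S_n}\prod_a|a_{i_a,j_{\sigma(a)}}| .
\]
On the other side $e_{\mathbf i}(Z\wr S_n)e_{\mathbf j}=\bigoplus_\sigma e_{\mathbf i}Z^{\otimes n}e_{\sigma\mathbf j}\,\sigma$, and the summand has dimension $\prod_a|a_{i_a,j_{\sigma^{-1}(a)}}|$.
\end{proof}

\subsection{Surjectivity}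

The functor $\operatorname{pr}(L\circ-)$ gives algebra maps $H_n\to\operatorname{End}(Y)^{op}$, where $Y=\operatorname{pr}(L\circ\Delta^{\circ n})$, and, since $M_n=Ye^{(n)}$, $\bar H_n\to A_n$. A priori $Y$ could have further endomorphisms, in which positions of $\Delta^{\circ n}$ cross positions of $L$. A weight estimate excludes them.

\begin{proposition}\label{prop:surj}
The map $\bar H_n\to A_n$ is surjective, and its kernel is a homogeneous ideal.
\end{proposition}

\begin{proof}
We claim that $e(\beta,n\delta)(L\circ\Delta^{\circ n})=L\boxtimes\Delta^{\circ n}$. By (K1), $L\circ\Delta^{\circ n}$ is the direct sum of the spaces $\tau_w\bigl(e(\mathbf j')L\boxtimes e(\mathbf j'')\Delta^{\circ n}\bigr)$ over shuffles $w$ for the two blocks. Suppose such a space is nonzero and the word $w(\mathbf j'\mathbf j'')$ has a prefix of weight $\beta$. This prefix is made of a prefix of $\mathbf j''$, of weight $\theta$ say, and a prefix of $\mathbf j'$ of weight $\beta-\theta$. As $e(\mathbf j')\ne0$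 in $R^{\Lambda_0}(\beta)$, we have $R^{\Lambda_0}(\beta-\theta)\ne0$, so $t_\gamma\Lambda_0+\theta$ is a weight. The word $\mathbf j''$ is a shuffle of $n$ good words. A nonempty prefix of a good word has weight $\delta-\eta'$ with $\eta'\in\sum_{i\in I}\mathbb N\alpha_i$. So $\theta=p\delta-\eta$, where $p$ is the number of good words that meet the prefix and $\eta\in\sum_{i\in I}\mathbb N\alpha_i$. By \eqref{eq:depth},
\[
0\le\operatorname{dp}(t_\gamma\Lambda_0+\theta)=-p+(\gamma,\eta)-\tfrac12(\eta,\eta).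
\]
Since $(\gamma,\alpha_i)\le0$ for $i\in I$, this forces $p=0$. So $\theta=0$ and $w=1$, which proves the claim.

By the claim and \eqref{eq:Hbasis}, $U=e(\beta,\delta,\dots,\delta)Y$ is a quotient of $L\boxtimes H_n$. By Lemma~\ref{lem:G} applied $n$ times, $Y=\operatorname{pr}(L\circ R(\delta)^{\circ n})$. Frobenius reciprocity gives
\[
\operatorname{End}(Y)=\operatorname{Hom}_{R(\beta)\otimes R(\delta)^{\otimes n}}\bigl(L\boxtimes R(\delta)^{\otimes n},U\bigr)=\operatorname{Hom}_{R(\beta)}(L,U),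
\]
an endomorphism $\phi$ corresponding to $l\mapsto\phi(l\otimes1)$. Both $L\boxtimes H_n$ and $U$ are $R^{\Lambda_0}(\beta)$-modules and $L$ is projective with $\operatorname{End}(L)=\mathbb C$, so $H_n=\operatorname{Hom}_{R(\beta)}(L,L\boxtimes H_n)\to\operatorname{Hom}_{R(\beta)}(L,U)$ is onto. It sends $h$ to $l\mapsto l\otimes h$, so it is the map $H_n\to\operatorname{End}(Y)^{op}$ above. This map preserves degrees because $L$ and $Y$ are graded. Multiply by $e^{(n)}$ on both sides.
\end{proof}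

\subsection{Eliminating the variables $z_k$}

By Proposition~\ref{prop:Hbar}, $A_n$ is generated by the images of $Z\wr S_n$ and of the $z_k$, and $z_{k+1}=\mathsf s_kz_k\mathsf s_k+\kappa_{k,k+1}\mathsf s_k$. So everything depends on $z_1$, and $z_1$ is already visible on $M_1$.

\begin{lemma}\label{lem:A1}
In the quotient $A_1$ of $\bar H_1=Z[z]$, one of the following holds: \emph{(a)} $z$ lies in the image of $Z$; \emph{(b)} $|I|=1$, $c=0$ and $z^2=0$.
\end{lemma}

\begin{proof}
By Propositions~\ref{prop:dim} and~\ref{prop:surj}, $A_1$ is a graded quotient of $Z[z]$ with $\dim e_iA_1e_j=|a_{ij}|$. The algebra $e_iA_1e_i$ is a two-dimensional graded quotient of $\mathbb C[c_i,z]/(c_i^2)$, which is generated in degree $2$. So it is spanned by $e_i$ and a line in degree $2$, which squares to zero and contains $c_i$ and $ze_i$. If $|I|=1$, then either $c\ne0$ and $z\in\mathbb Cc$, or (b) holds.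

Let $|I|\ge2$. The $G_iL$ have local endomorphism algebras, are pairwise non-isomorphic as $|a_{ij}|<2$ for $i\ne j$, and are $|I|=\dim V_{t_\gamma\Lambda_0-\delta}$ in number. So $M_1$ is a progenerator of $\mathcal C_1$, and $A_1e_i=\operatorname{Hom}(M_1,G_iL)$ is injective because $G_iL$ is. For $i\sim j$ the line $e_iA_1e_j$ is a quotient of $\xi_{ij}\mathbb C[z]$, so $\xi_{ij}\ne0$ in $A_1$. Every $i$ has a neighbor $j$, and Lemma~\ref{lem:socle} applied to $A_1$ gives $c_i=\xi_{ij}\xi_{ji}\ne0$. Hence $ze_i\in\mathbb Cc_i$ for all $i$, and $z=\sum_ize_i$ lies in the image of $Z_2$.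
\end{proof}

\begin{proposition}\label{prop:An}
$A_n\cong Z\wr S_n$.
\end{proposition}

\begin{proof}
We have $M_n=\operatorname{pr}\bigl(M_1\circ(\Delta e)^{\circ(n-1)}\bigr)$, and $h\otimes e\otimes\dots\otimes e$, $h\in\bar H_1$, acts on $M_n$ by the map induced from the action of $h$ on $M_1$. So the relations of $A_1$ hold in the first tensor position of $A_n$.

In case (a) of Lemma~\ref{lem:A1}, $z_1$ lies in the image of $Z^{\otimes n}$, and by induction on $k$ all $z_k$ lie in the image of $Z\wr S_n$. So $Z\wr S_n\to A_n$ is onto.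

In case (b), $c_1=0$ for the copy of $c$ in position $1$, and conjugation with the $\mathsf s_k$ gives $c_k=0$ in all positions. As $(Z\otimes Z)_2$ is spanned by $c\otimes1$ and $1\otimes c$, all $\kappa_{k,k+1}$ vanish in $A_n$. So $z_{k+1}=\mathsf s_kz_k\mathsf s_k$, $\mathsf s_kz_l=z_l\mathsf s_k$ for $l\ne k,k+1$, and $z_k^2=0$. Thus $A_n$ is a quotient of $(\mathbb C[z]/(z^2))\wr S_n\cong Z\wr S_n$.

In both cases the surjection is bijective by Proposition~\ref{prop:dim}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]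
The case $n=0$ is Lemma~\ref{lem:extremal}. For $n\ge1$, Propositions~\ref{prop:An}, \ref{prop:B}(b), \ref{prop:BG} and~\ref{prop:signs} give $A_n\cong B'_\Gamma(n)$. The number of simple $A_n$-modules is the number of isomorphism classes of indecomposable summands of the projective module $M_n$. By \eqref{eq:count}, (K3) and (K5) it equals the number of simple $R^{\Lambda_0}_\lambda$-modules. So every indecomposable projective is a summand of $M_n$, the module $M_n$ is a progenerator, and $R^{\Lambda_0}_\lambda$ is Morita equivalent to $A_n$.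
\end{proof}

\section{Other weights and other scalars}\label{sec:compl}

A simple reflection preserves the Morita class when the weight lies at the end of its root string.

\begin{lemma}\label{lem:reflect}
Let $i\in\hat I$. If $a=\langle\lambda,\alpha_i^\vee\rangle\ge0$ and $\lambda+\alpha_i$ is not a weight, then $R^{\Lambda_0}_\lambda$ and $R^{\Lambda_0}_{s_i\lambda}$ are Morita equivalent.
\end{lemma}

\begin{proof}
Write $E=E_i$, $F=F_i$ and ignore shifts. All functors below are exact, hence given by tensoring with finite-dimensional bimodules, and isomorphisms of functors are isomorphisms of bimodules. So the Krull--Schmidt theorem allows us to cancel common summands and common multiplicities. On $R^{\Lambda_0}_\lambda$-mod we have $E=0$. We show $EF^{k+1}\cong(F^k)^{\oplus(k+1)(a-k)}$ for $0\le k<a$ by induction. The functor $F^k$ lands in weight $\lambda-k\alpha_i$, which pairs to $a-2k$ with $\alpha_i^\vee$. By (K2), $EF\,F^k$ is obtained from $FE\,F^k\cong(F^k)^{\oplus k(a-k+1)}$ by adding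 $a-2k$ copies of $F^k$ if $a-2k\ge0$, and by canceling $2k-a$ copies otherwise; and $k(a-k+1)+a-2k=(k+1)(a-k)$. Hence $E^aF^a\cong\mathrm{Id}^{\oplus(a!)^2}$. Since also $E^aF^a\cong(E^{(a)}F^{(a)})^{\oplus(a!)^2}$, we get $E^{(a)}F^{(a)}\cong\mathrm{Id}$. On $R^{\Lambda_0}_{s_i\lambda}$-mod we have $F=0$, as $s_i\lambda-\alpha_i=s_i(\lambda+\alpha_i)$ is not a weight. The functor $E^k$ lands in a weight that pairs to $2k-a$ with $\alpha_i^\vee$, so $FE\,E^k$ is obtained from $EF\,E^k$ by adding $a-2k$ or canceling $2k-a$ copies of $E^k$. The same induction gives $F^{(a)}E^{(a)}\cong\mathrm{Id}$.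
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(1) Let $\gamma$ satisfy the condition, $\lambda=t_\gamma\Lambda_0-n\delta$, and induct on the number of $\alpha\in\Phi_+$ with $(\gamma,\alpha)\ge n$. If $(\gamma,\alpha_i)\le-(n-1)$ for all $i\in I$, Theorem~\ref{thm:main} applies. Otherwise $(\gamma,\alpha_i)\ge n$ for some $i\in I$. Then $\langle\lambda,\alpha_i^\vee\rangle=(\gamma,\alpha_i)\ge0$ and $\operatorname{dp}(\lambda+\alpha_i)=n-(\gamma,\alpha_i)-1<0$, so Lemma~\ref{lem:reflect} replaces $\lambda$ by $s_i\lambda=t_{s_i\gamma}\Lambda_0-n\delta$. The reflection $s_i$ permutes $\Phi_+\setminus\{\alpha_i\}$, and $(s_i\gamma,\alpha_i)\le-n$. So $s_i\gamma$ satisfies the condition, with one fewer root of the second kind. For $n=1$ the condition reads $(\gamma,\alpha)\le0$ or $(\gamma,\alpha)\ge1$, which always holds, and every $w\Lambda_0$ is some $t_\gamma\Lambda_0$.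

(2) In types $D$ and $E$ the affine diagram $\hat I$ is a tree with simple edges. Homogeneous scalars have the form $Q_{ij}=t_{ij}x+t_{ji}x'$ if $i\sim j$ and $Q_{ij}=t_{ij}=t_{ji}$ if $a_{ij}=0$, with $t_{ij}\in\mathbb C^\times$. For $b_i,d_{ij}\in\mathbb C^\times$ with $d_{ii}=b_i^{-1}$, put $\tilde x_ke(\mathbf j)=b_{j_k}x_ke(\mathbf j)$ and $\tilde\tau_ke(\mathbf j)=d_{j_kj_{k+1}}\tau_ke(\mathbf j)$. These satisfy the relations for
\[
\tilde Q_{ij}(x,x')=d_{ij}d_{ji}\,Q_{ij}(x/b_i,x'/b_j).
\]
Indeed, \eqref{eq:rel1} holds as $d_{ii}b_i=1$, and \eqref{eq:rel2} holds by the definition of $\tilde Q$. In \eqref{eq:rel3} both braid words are multiplied by $d_{j_kj_{k+1}}d_{j_kj_{k+2}}d_{j_{k+1}j_{k+2}}$; for $j_k=j_{k+2}=i\ne j=j_{k+1}$ this is $d_{ij}d_{ji}b_i^{-1}$, which is the factor by which the right-hand side changes. The cyclotomic ideal is preserved. As $\hat I$ is a tree, we can choose the $b_i$ with $t_{ij}/b_i=-t_{ji}/b_j$ on all edges; then $\tilde Q_{ij}$ is a nonzero multiple of $d_{ij}d_{ji}(x-x')^{-a_{ij}}$.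 For $i<j$ take $d_{ji}=1$ and $d_{ij}$ such that $\tilde Q_{ij}=(x-x')^{-a_{ij}}$. Then $\tilde Q_{ji}=(-1)^{a_{ij}}(x-x')^{-a_{ij}}$, and $\tilde Q$ is as in \eqref{eq:Q}.

(3) The first statement is Proposition~\ref{prop:counter}. For $0\ne\gamma\in\mathbb Z\alpha_1$ the number $(\gamma,\alpha_1)$ is even and nonzero, so it is at most $-1$ or at least $2$, and part (1) applies with $n=2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CL}
Sabin Cautis and Anthony Licata, \emph{Vertex operators and 2-representations of quantum affine algebras}, arXiv:1112.6189 (2011).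

\bibitem{Kac}
Kac, \emph{Infinite dimensional Lie algebras}.

\bibitem{Kas}
Kashiwara, \emph{Biadjointness in cyclotomic Khovanov--Lauda--Rouquier algebras}.

\end{thebibliography}
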